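\title{Trees that are not friendly to a simple path}

\begin{abstract}
A tree is friendly to a simple path if its edges can be numbered $1,\dots,n$ so that the path between the edges $k$ and $k+1$ always contains both or neither of the edges $k+2s$ and $k+2s+1$. We show that not every tree has this property. We first prove that a numbering is friendly exactly when, for any two vertices at even distance, an even number of edges at one vertex falls between any two edges at the other. Using this criterion we construct an explicit tree with $17868$ edges that is not friendly, and we deduce that almost all trees, labeled or unlabeled, are not friendly.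
\end{abstract}

\section{The problem and the results}\label{sec:intro}

Let $T$ be a finite tree with $n\ge 1$ edges. A \emph{numbering} of $T$ is a listing $e_1,\dots,e_n$ of its edges. For two distinct edges of $T$ there is exactly one path that joins an end of the first edge to an end of the second and contains neither edge; we call it the \emph{path between} the two edges. It has no edges when the two edges share a vertex. We write $P_k$ for the path between $e_k$ and $e_{k+1}$.

\begin{definition}\label{def:friendly}
A numbering of $T$ is \emph{friendly} if for every $k$ with $1\le k\le n-1$ and every integer $s$ the path $P_k$ contains either both of the edges $e_{k+2s}$, $e_{k+2s+1}$ or neither of them. An index outside $\{1,\dots,n\}$ denotes no edge, and such an ``edge'' counts as not contained in $P_k$. The tree $T$ is \emph{friendly to a simple path}, or just \emph{friendly}, if it has a friendly numbering.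
\end{definition}

The following question comes from Kolodzey's paper \cite{Kolodzey}: \emph{is there a tree that is not friendly?}

To see what the definition asks, let $D_\tau$ for $0\le\tau\le n$ be the set of those edges among $e_\tau,e_{\tau+1}$ that exist. Thus $D_0=\{e_1\}$, $D_n=\{e_n\}$, and the other $D_\tau$ are pairs. For each parity, the sets $D_\tau$ with $\tau$ of that parity partition the edges of $T$. Definition~\ref{def:friendly} says:
\begin{equation}\label{eq:friendly}
|P_k\cap D_\tau|\ \text{ is even whenever } 1\le k\le n-1,\ \ 0\le \tau\le n,\ \ \tau\equiv k \pmod 2 .
\end{equation}
Deleting a pair $D_\tau$ leaves a middle component and two outer ones, and $P_k$ contains exactly one edge of $D_\tau$ when one of $e_k,e_{k+1}$ lies in the middle and the other outside. So a friendly numbering is one in which pairs of the same parity never cross in this sense, and the single edges $D_0$, $D_n$ separate no pair of their parity. The last clause has content: on the path $abcd$ the numbering $e_1=ab$, $e_2=cd$, $e_3=bc$ is not friendly, because $P_1$ contains $D_3=\{e_3\}$.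

A numbering in which consecutive edges always share a vertex is friendly, since then no $P_k$ has an edge. This covers every tree whose non-leaf vertices form a path $v_1\dots v_r$: number the edges from $v_1$ to leaves, then $v_1v_2$, then the edges from $v_2$ to leaves, and so on. Here is a tree of another shape.

\begin{example}\label{ex:spider}
Let $S$ have a center $o$ with neighbors $m_1,m_2,m_3$, and let a leaf $l_i$ be attached to each $m_i$. Put
\[
e_1=m_1l_1,\quad e_2=om_1,\quad e_3=om_2,\quad e_4=om_3,\quad e_5=m_3l_3,\quad e_6=m_2l_2 .
\]
The paths $P_1,\dots,P_4$ have no edges, and $P_5$ consists of the pair $D_3=\{e_3,e_4\}$. The numbering is friendly.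
\end{example}

Two wide classes of trees are known to be friendly:
\begin{itemize}
\item[(K1)] trees in which some path contains all vertices of degree at least $3$;
\item[(K2)] trees in which some vertex is at the same distance from all leaves and all non-leaf vertices have even degree.
\end{itemize}
Every tree is a subtree of a tree of type (K2), as we note in Remark~\ref{rem:closed}, and a tree has $n!$ numberings to choose from. One might therefore guess that all trees are friendly. The opposite is true: unfriendly trees exist, and they are the rule. Our proofs do not use (K1) and (K2).

The first result replaces the condition on paths by a condition on the edges at single vertices. Fix a proper coloring of the vertices of $T$ with the colors $0$ and $1$; two vertices have the same color exactly when their distance is even.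

\begin{theorem}\label{thm:criterion}
A numbering of a tree is friendly if and only if it has the following property.
\begin{itemize}
\item[(E)] For any two distinct vertices $u,y$ of the same color and any two edges at $y$ with numbers $a<b$, the number of edges at $u$ with numbers strictly between $a$ and $b$ is even.
\end{itemize}
\end{theorem}

\begin{theorem}\label{thm:main}
The tree $H$ with root $w$ constructed in Section~\ref{sec:cut}, which has $17869$ vertices and $17868$ edges, is not friendly. More generally, let $T$ be a tree that contains $H$ in such a way that every edge of $T$ incident with a vertex of $H$ other than $w$ belongs to $H$. Then $T$ is not friendly.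
\end{theorem}

\begin{corollary}\label{cor:almost}
For every $N\ge 17868$ there is an unfriendly tree with $N$ edges. The proportion of friendly trees among the labeled trees on $n$ vertices tends to $0$ as $n\to\infty$, and the same holds for unlabeled trees.
\end{corollary}

Theorem~\ref{thm:criterion} is proved in Section~\ref{sec:fold} by counting the vertices of two auxiliary graphs that share their vertex set. Theorem~\ref{thm:main} sets a linear bound against an exponential one. If the numbers $1,\dots,n$ are cut into $m+1$ intervals, then vertices of odd degree and of one color can distribute their edges among the intervals in only $m+1$ ways modulo $2$ (Section~\ref{sec:odd}). The tree $H$ is built so that a friendly numbering would sort its edges by type into at most $25$ intervals, while $32$ of its vertices have different parities of edges of each type (Sections~\ref{sec:cut} and~\ref{sec:proof}). Section~\ref{sec:almost} proves the corollary.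

\section{Folding, and the parity criterion}\label{sec:fold}

Graphs in this section may have parallel edges. We use three standard facts. A finite graph with $m$ edges and $\kappa$ components has at most $m+\kappa$ vertices, with equality exactly when it is a forest. A graph is a forest exactly when each of its edges is a \emph{bridge}, that is, lies on no cycle. An edge $e$ is a bridge exactly when some function $s$ from the vertices to $\{0,1\}$ takes different values at the ends of $e$ and equal values at the ends of every other edge; a walk then passes $e$ an even number of times exactly when $s$ agrees at its first and last vertices. In particular, a walk that starts and ends at ends of one edge $e'$ passes every bridge $e\ne e'$ an even number of times.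

\subsection*{Two graphs on one vertex set}
Fix any numbering of $T$, friendly or not, and let $a^c_k$ be the end of $e_k$ of color $c$. Condition \eqref{eq:friendly} treats the two edges of a pair as a unit, so it is natural to glue them together. Condition (E) concerns the words $a^c_1a^c_2\dots a^c_n$ for $c=0,1$. We attach a graph to each condition, and the two graphs will have the same vertices.

For $\varepsilon\in\{0,1\}$ let $\sim_\varepsilon$ be the equivalence relation on $V(T)$ generated by
\[
a^c_k\sim_\varepsilon a^c_{k+1}\qquad(1\le k\le n-1,\quad k\equiv\varepsilon \pmod 2,\quad c\in\{0,1\}),
\]
and let $[u]_\varepsilon$ be the class of $u$; for an integer $\tau$ we write $[u]_\tau$ for $[u]_{\tau\bmod 2}$. Let $X$ be the disjoint union of the set of classes of $\sim_0$ and the set of classes of $\sim_1$. An element $[u]_\varepsilon$ of $X$ is called a \emph{state}; it has a \emph{parity} $\varepsilon$ and a \emph{color}, the common color of the vertices in the class. For $0\le\tau\le n$ put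
\[
x^c_\tau=[a^c_k]_\tau\quad\text{for } e_k\in D_\tau .
\]
If $D_\tau$ is a pair, the two choices of $k$ give the same state by the definition of $\sim_{\tau \bmod 2}$. We define two graphs with vertex set $X$.
\begin{itemize}
\item The graph $Q$ has edges $q_0,\dots,q_n$, where $q_\tau$ joins $x^0_\tau$ and $x^1_\tau$.
\item The graph $G$ has an edge $\hat u$ joining $[u]_0$ and $[u]_1$ for each vertex $u$ of $T$.
\end{itemize}
Edges of $Q$ preserve parity, and edges of $G$ preserve color. Let $Q_\varepsilon$ be the subgraph of $Q$ on the states of parity $\varepsilon$, and $G^c$ the subgraph of $G$ on the states of color $c$.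

The graph $Q_\varepsilon$ is $T$ with all pairs of parity $\varepsilon$ folded: the map $u\mapsto[u]_\varepsilon$ sends the ends of each edge in $D_\tau$, $\tau\equiv\varepsilon$, to the ends of $q_\tau$. It therefore sends a walk in $T$ to a walk in $Q_\varepsilon$ that passes $q_\tau$ once for each passage of an edge of $D_\tau$. We call this the \emph{folding map}.

The graph $G^c$ carries a distinguished walk. Since $e_k$ lies in both $D_{k-1}$ and $D_k$, the states $x^c_{k-1}=[a^c_k]_{k-1}$ and $x^c_k=[a^c_k]_k$ are the two ends of the edge $\hat u$ with $u=a^c_k$. So
\[
W^c=(x^c_0,x^c_1,\dots,x^c_n)
\]
is a walk in $G^c$, and its $k$-th step passes $\hat u$ exactly when $e_k$ is an edge at $u$. In other words, $W^c$ spells the word $a^c_1\dots a^c_n$.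

\begin{example}\label{ex:fold}
Take the numbering of Example~\ref{ex:spider}, with $o$ and the leaves colored $0$. The two words are $l_1\,o\,o\,o\,l_3\,l_2$ and $m_1m_1m_2m_3m_3m_2$. Identifying positions $1,2$ and $3,4$ and $5,6$ gives the odd states $\{l_1,o\}$, $\{l_2,l_3\}$, $\{m_1\}$, $\{m_2,m_3\}$. Identifying positions $2,3$ and $4,5$ gives the even states $\{l_1\}$, $\{o,l_3\}$, $\{l_2\}$, $\{m_1,m_2\}$, $\{m_3\}$. So $|X|=9=n+3$. The graph $Q_1$ is the path with edges $q_1,q_3,q_5$. In $Q_0$ the edges $q_0,q_2,q_6$ meet at $\{m_1,m_2\}$, and $q_4$ continues $q_2$. The graph $G^0$ is the path with edges $\hat l_1,\hat o,\hat l_3,\hat l_2$, and $G^1$ is the path with edges $\hat m_1,\hat m_2,\hat m_3$. All four graphs are trees.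

For the unfriendly numbering $e_1=ab$, $e_2=cd$, $e_3=bc$ of the path $abcd$, the odd states are $\{a,c\},\{b,d\}$ and the even states are $\{a\},\{c\},\{b,d\}$, so $|X|=5<n+3$. Now $q_1,q_3$ are parallel in $Q$, and $\hat b,\hat d$ are parallel in $G$. The word $b\,d\,b$ violates (E).
\end{example}

In both cases $Q$ and $G$ are forests together or not at all. This always holds, for a reason of counting.

\begin{lemma}\label{lem:count}
For every numbering, the graphs $Q_0,Q_1,G^0,G^1$ are connected, and $Q$ is a forest if and only if $G$ is a forest.
\end{lemma}

\begin{proof}
The folding map is onto the vertices of $Q_\varepsilon$, and $T$ is connected, so $Q_\varepsilon$ is connected. Every vertex $u$ of color $c$ has an edge, so $W^c$ passes every edge $\hat u$ of $G^c$; every state of color $c$ is an end of such an edge, so $W^c$ visits all vertices of $G^c$, and $G^c$ is connected. Thus $Q$ and $G$ have two components each. Both have $n+1$ edges; for $G$ this is because the tree $T$ has $n+1$ vertices. Hence each of $Q$ and $G$ is a forest exactly when $|X|=n+3$.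
\end{proof}

It remains to match each of the two conditions with its graph.

\begin{lemma}\label{lem:Q}
A numbering is friendly if and only if $Q$ is a forest.
\end{lemma}

\begin{proof}
Let $Q$ be a forest, and let $k$ and $\tau\equiv k$ be as in \eqref{eq:friendly}. If $\tau=k$, then $P_k\cap D_\tau$ is empty. Let $\tau\ne k$. The folding map of parity $k \bmod 2$ sends $P_k$ to a walk that starts and ends at ends of $q_k$. This walk passes the bridge $q_\tau$ an even number of times, so $|P_k\cap D_\tau|$ is even.

Conversely, let the numbering be friendly. Fix $\tau$ and let $\varepsilon=\tau \bmod 2$; we show that $q_\tau$ is a bridge. Choose a base vertex of $T$, and let $s(u)$ be the parity of the number of edges of $D_\tau$ on the path from the base vertex to $u$. Then $s$ differs at the ends of an edge of $T$ exactly when the edge is in $D_\tau$, so $s(u)=s(u')$ whenever the path from $u$ to $u'$ contains an even number of edges of $D_\tau$.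

We claim that $s$ is constant on the classes of $\sim_\varepsilon$. Let $1\le k\le n-1$ and $k\equiv\varepsilon$. Call the ends of $e_k$ and $e_{k+1}$ joined by $P_k$ \emph{inner} and the other two \emph{outer}. The sets $D_\sigma$ with $\sigma\equiv k$ partition the edges, and $P_k$ meets each in an even number of edges, so $P_k$ has even length. Hence the inner ends have the same color, and so do the outer ends: the relation $\sim_\varepsilon$ identifies inner with inner and outer with outer. The path between the inner ends is $P_k$, which has an even number of edges of $D_\tau$. The path between the outer ends consists of $P_k$ and $D_k$, and $|D_k\cap D_\tau|$ is $0$ or $2$. In both cases $s$ agrees, which proves the claim.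

So $s$ is a function on the vertices of $Q_\varepsilon$. Each edge $q_\sigma$ of $Q_\varepsilon$ is the image of an edge in $D_\sigma$, so $s$ differs at its ends exactly when $\sigma=\tau$. Thus $q_\tau$ is a bridge.
\end{proof}

For a vertex $u$ and $0\le\tau\le n$, let $\pi_u(\tau)\in\{0,1\}$ be the parity of the number of edges at $u$ with numbers at most $\tau$. If $u$ has color $c$, this is the parity of the number of times $W^c$ passes $\hat u$ in its first $\tau$ steps.

\begin{lemma}\label{lem:G}
A numbering has property \textup{(E)} if and only if $G$ is a forest.
\end{lemma}

\begin{proof}
Let $G$ be a forest, let $u\ne y$ have color $c$, and let $a<b$ be numbers of edges at $y$. Steps $a$ and $b$ of $W^c$ pass $\hat y$, so $x^c_a$ and $x^c_{b-1}$ are ends of $\hat y$. The steps $a+1,\dots,b-1$ form a walk from $x^c_a$ to $x^c_{b-1}$, which passes the bridge $\hat u\neq\hat y$ an even number of times. This is (E).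

Conversely, assume (E) and fix a vertex $u$ of color $c$; we show that $\hat u$ is a bridge. We would like to put $s(x^c_\tau)=\pi_u(\tau)$, and the difficulty is that $W^c$ may visit a state many times. So we first define $s$ on pairs $(y,\varepsilon)$, where $y$ has color $c$: choose an edge $e_k$ at $y$, let $\tau\in\{k-1,k\}$ have parity $\varepsilon$, and put $s(y,\varepsilon)=\pi_u(\tau)$. This does not depend on the choice of $e_k$. Indeed, let $e_k$ and $e_{k'}$ be edges at $y$ with $k<k'$.
\begin{itemize}
\item If $y\ne u$, then $e_k,e_{k'}$ are not edges at $u$, and (E) gives
$\pi_u(k-1)=\pi_u(k)=\pi_u(k'-1)=\pi_u(k')$.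
\item If $y=u$, then $\pi_u(k-1)\neq\pi_u(k)$, so the value obtained from $e_k$ is congruent to $\varepsilon-k+\pi_u(k)$ modulo $2$. Sort the $k'-k$ edges $e_{k+1},\dots,e_{k'}$ by their end of color $c$. By (E) each vertex other than $u$ receives an even number of them, so $k'-k\equiv\pi_u(k')-\pi_u(k)$, and $e_{k'}$ gives the same value.
\end{itemize}
If $1\le k\le n-1$ and $k\equiv\varepsilon$, then $s(a^c_k,\varepsilon)=\pi_u(k)$ computed from $e_k$, and $s(a^c_{k+1},\varepsilon)=\pi_u(k)$ computed from $e_{k+1}$. So $s(y,\varepsilon)$ depends only on the state $[y]_\varepsilon$, and $s$ is a function on the vertices of $G^c$. Its values at the ends of $\hat y$ are $\pi_u(k-1)$ and $\pi_u(k)$ for an edge $e_k$ at $y$, and these differ exactly when $y=u$. Thus $\hat u$ is a bridge.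
\end{proof}

Lemmas~\ref{lem:count}, \ref{lem:Q} and~\ref{lem:G} together prove Theorem~\ref{thm:criterion}. They also show that for a friendly numbering $G^0$ and $G^1$ are trees, so that each word $a^c_1\dots a^c_n$ records a walk in a tree whose edges are named by the letters.

\section{Vertices of odd degree are linearly ordered}\label{sec:odd}

A walk in a tree passes an odd number of times exactly the edges of the path between its ends. For $W^c$ these edges are the $\hat u$ with $u$ of odd degree, and their order along the path constrains the numbering.

\begin{lemma}\label{lem:order}
Let the numbering be friendly, and let $U$ be the set of vertices of color $c$ and odd degree. There is a linear order on $U$ in which each set $A_\tau=\{u\in U:\pi_u(\tau)=1\}$, $0\le\tau\le n$, is an initial segment.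
\end{lemma}

\begin{proof}
Let $L_\tau$ be the path from $x^c_0$ to $x^c_\tau$ in the tree $G^c$. For $u$ of color $c$ we have $\pi_u(\tau)=1$ exactly when the first $\tau$ steps of $W^c$ pass the bridge $\hat u$ an odd number of times, that is, when $\hat u$ separates $x^c_0$ from $x^c_\tau$, that is, when $\hat u$ lies on $L_\tau$. For $\tau=n$ this says that the edges of $L_n$ are the $\hat u$ with $u\in U$. Order $U$ along $L_n$, starting from $x^c_0$. Then $A_\tau$ corresponds to the common edges of $L_\tau$ and $L_n$. Two paths in a tree that start at the same vertex cannot meet again after they part, so these common edges form an initial segment of $L_n$.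
\end{proof}

Odd degree is needed here. On a path with four edges numbered in order, let $u$ and $u'$ be the second and fourth vertices, both of degree $2$; then $\pi_u(1)=\pi_{u'}(3)=1$ and $\pi_{u'}(1)=\pi_u(3)=0$, so no order of $\{u,u'\}$ has the stated property.

Let $0=\tau_0<\tau_1<\dots<\tau_m<\tau_{m+1}=n$, and let $I_l=\{\tau_{l-1}+1,\dots,\tau_l\}$ for $1\le l\le m+1$. The \emph{pattern} of a vertex $u$ is the vector in $\{0,1\}^{m+1}$ whose $l$-th entry is the parity of the number of edges at $u$ with numbers in $I_l$. A vertex of odd degree has one of the $2^m$ patterns with an odd number of ones. Few of them can occur together.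

\begin{lemma}\label{lem:patterns}
Let the numbering be friendly. For any partition of $\{1,\dots,n\}$ into $m+1$ intervals, the vertices of odd degree and of a given color have at most $m+1$ different patterns.
\end{lemma}

\begin{proof}
The $l$-th entry of the pattern of $u\in U$ is $\pi_u(\tau_l)-\pi_u(\tau_{l-1})$ modulo $2$, and $\pi_u(\tau_0)=0$, $\pi_u(\tau_{m+1})=1$. So the pattern is determined by which of the sets $A_{\tau_1},\dots,A_{\tau_m}$ contain $u$. These are $m$ initial segments of a linear order; they cut $U$ into at most $m+1$ parts, and two vertices in one part lie in the same sets.
\end{proof}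

The first case in which the lemma excludes something is $m=2$. The patterns $100$, $010$, $001$, $111$ correspond to $(\pi_u(\tau_1),\pi_u(\tau_2))=(1,1)$, $(0,1)$, $(0,0)$, $(1,0)$. If $u$ has pattern $111$ and $u'$ has pattern $010$, then $u\in A_{\tau_1}\setminus A_{\tau_2}$ and $u'\in A_{\tau_2}\setminus A_{\tau_1}$, which is impossible for two initial segments. In the simplest instance, $u$ has one edge in each interval and $u'$ is a leaf whose edge falls between two edges at $u$, against (E).

To use Lemma~\ref{lem:patterns} we need intervals whose contents are dictated by the shape of the tree and not by the numbering. Suppose that the edges at some set $V$ of vertices come in $d$ types, and that every friendly numbering can be cut into about $4d$ intervals in each of which all edges at $V$ have one type. Then the pattern of $v\in V$ determines the parity of the number of edges of each type at $v$. A tree in which exponentially many such parity vectors occur cannot be friendly.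

\section{Ranks and the cut lemma}\label{sec:cut}

From now on we identify an edge with its number. Property (E) speaks of parity, and we need statements about order. A leaf converts one into the other: if $u$ is a leaf with edge $f$, then an even number of edges at $u$ means no edge, so for every vertex $y\ne u$ of the same color all edges at $y$ lie on one side of $f$. We say that $f$ \emph{cuts} the numbering. We need several kinds of cutting edges, and the next kind already shows the general mechanism.

\begin{example}\label{ex:rank1}
Let the numbering be friendly. Let $u$ have degree $3$, with edges $g_1,g_2$ to leaves $u_1,u_2$ and a third edge $f$. Let $y\neq u$ have the color of $u$, and let $a<b$ be edges at $y$ whose other ends are both adjacent to leaves. Then $f$ is not between $a$ and $b$. Suppose it is. By (E) exactly one of $g_1,g_2$ lies between $a$ and $b$, so one of $a,b$, say $g=yz$, lies between $g_1$ and $g_2$. The leaves $u_1,u_2$ have the color of $z$ and differ from $z$, so all edges at $z$ lie on one side of $g_1$ and on one side of $g_2$; like $g$, they lie between $g_1$ and $g_2$. One of them, $h$, leads to a leaf. This leaf has the color of $u$, and $h$ separates the edges $g_1,g_2$ at $u$, which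 is impossible.

Both features of the example matter. If $u$ has only one leaf neighbor, its two edges can lie together between $a$ and $b$, as the edges $4,5$ at $m_3$ lie between the edges $3,6$ at $m_2$ in Example~\ref{ex:spider}. And $f$ does not cut all edges at $y$. Let $u$ and $y$ have a common neighbor $p$ and two leaf neighbors each, and put $pu=3$, $py=4$, with $2,6$ the other edges at $u$ and $1,5$ the other edges at $y$. Here $P_1$ and $P_5$ consist of the pair $D_3$ and the other $P_k$ have no edges, so the numbering is friendly, yet $f=3$ lies between the edges $1$ and $4$ at $y$. The other end of edge $1$ is not adjacent to a leaf.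
\end{example}

So the children of a cutting vertex should come in equal pairs, and the edges that are cut should lead to vertices carrying witnesses of the lower kinds. Iterating these two requirements gives the following trees.

\subsection*{The tree $H$}
Let $R_0$ be a single vertex, and let $R_j$ be the rooted tree whose root has exactly two children that are roots of copies of $R_i$, for each $i=0,\dots,j-1$, and no other children. By induction $|V(R_j)|=1+2\sum_{i<j}3^i=3^j$.

Put $d=6$. The tree $H$ has root $w$, and the children of $w$ are
\begin{itemize}
\item the roots of one copy of each of $R_0,\dots,R_{d-1}$;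
\item vertices $v_{\mathbf n}$, one for each $\mathbf n=(n_0,\dots,n_{d-1})\in\{1,2\}^d$ with $\sum_i n_i$ even; the children of $v_{\mathbf n}$ are the roots of $n_i$ copies of $R_i$, for $i=0,\dots,d-1$.
\end{itemize}
Let $V$ be the set of the vertices $v_{\mathbf n}$. The sum of $\mathbf n$ is even exactly when an even number of entries equal $1$, so $|V|=2^{d-1}=32$. For each $i$, half of these vectors have $n_i=1$ and half have $n_i=2$, so the vertices of $V$ carry $16+32=48$ copies of $R_i$ in total. With $\sum_{i<6}3^i=364$ we get
\[
|V(H)|=1+364+32+48\cdot 364=17869 .
\]

Every vertex of $H$ outside $V\cup\{w\}$ is the root of a copy of some $R_j$ in this construction, and we give it \emph{rank} $j$. The vertices of $V$ have rank $d$, and $w$ has rank $d+1$; see Figure~\ref{fig:H}. A child has smaller rank than its parent. For a vertex $u\ne w$ of $H$ let $p(u)$ be the edge from $u$ to its parent. Every edge of $H$ is $p(u)$ for exactly one $u$, and its \emph{rank} is the rank of $u$, the smaller of the ranks of its ends. We use the following properties.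
\begin{itemize}
\item[(R1)] A vertex of rank $r$ has a child of rank $t$ for every $t<\min(r,d)$.
\item[(R2)] A vertex of rank $s\le d-1$ has exactly two children of each rank $t<s$ and no other children.
\item[(R3)] The vertex $v_{\mathbf n}$ has degree $1+\sum_i n_i$, which is odd.
\end{itemize}
The copies of $R_i$ attached directly to $w$ serve only to make (R1) true for $w$.

\begin{figure}[ht]
\centering
\begin{tikzpicture}[x=0.85cm,y=-1.05cm,every node/.style={draw,circle,inner sep=1.6pt,font=\footnotesize}]
\foreach \nm/\px/\py/\rk/\sh in {w/4.5/0/3/30,a/0/1/0/0,b/1.5/1/1/0,c/3.75/1/2/0,d/8.25/1/2/0,
 b1/1/2/0/30,b2/2/2/0/30,c1/3/2/0/30,c2/4.5/2/1/30,d1/6/2/0/30,d2/7/2/0/30,d3/8.5/2/1/30,d4/10.5/2/1/30,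
 e1/4/3/0/0,e2/5/3/0/0,e3/8/3/0/0,e4/9/3/0/0,e5/10/3/0/0,e6/11/3/0/0}
 \node[fill=black!\sh] (\nm) at (\px,\py) {$\rk$};
\foreach \pa/\ch in {w/a,w/b,w/c,w/d,b/b1,b/b2,c/c1,c/c2,d/d1,d/d2,d/d3,d/d4,c2/e1,c2/e2,d3/e3,d3/e4,d4/e5,d4/e6}
 \draw (\pa)--(\ch);
\end{tikzpicture}
\caption{The construction of $H$ carried out with $d=2$ in place of $d=6$. Labels are ranks, and shading is the proper $2$-coloring. The root $w$ has rank $3$; the two vertices of rank $2$ are $v_{(1,1)}$ and $v_{(2,2)}$; each vertex of rank $1$ has exactly two children of rank $0$.}
\label{fig:H}
\end{figure}

For the rest of this section and the next, $T\supseteq H$ is a tree as in Theorem~\ref{thm:main}, and we assume, toward a contradiction, that $T$ has a friendly numbering. Then (E) holds. A vertex of $H$ other than $w$ has the same edges in $T$ as in $H$, and two vertices of $H$ have the same color exactly when their depths below $w$ have the same parity.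

\begin{lemma}[Cut lemma]\label{lem:cut}
Let $u$ be a vertex of $H$ of rank $s\le d-1$, and let $y\ne u$ be a vertex of $H$ of the same color. Then all edges of $H$ at $y$ of rank at least $s$ lie on one side of $p(u)$.
\end{lemma}

\begin{proof}
We use induction on $s$, for all $u$ and $y$ at once. Edges at $u$ and edges at $y$ are distinct, because vertices of the same color are not adjacent. Suppose that $a<p(u)<b$ for edges $a,b$ at $y$ of rank at least $s$. By (E) an even number of edges at $u$ lies between $a$ and $b$. One of them is $p(u)$, and since $u\neq w$ all others lead to children of $u$ in $H$. So an odd number of edges from $u$ to its children lies between $a$ and $b$. If $s=0$, there are no children, and we have a contradiction.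

Let $s>0$. By (R2) the children of $u$ come in pairs of equal rank, so there are a rank $t<s$ and children $u_1,u_2$ of $u$ of rank $t$ such that $a<p(u_1)<b$ while $p(u_2)<a$ or $p(u_2)>b$. Let $g=a$ in the first case and $g=b$ in the second. Then $g$ lies strictly between $p(u_1)$ and $p(u_2)$.

Write $g=yz$. The vertex $z$ has the color of $u_1$ and $u_2$, and its rank is at least the rank of $g$, hence at least $s>t$; in particular $z\ne u_1,u_2$. By the induction hypothesis for $u_1$ and for $u_2$, all edges of $H$ at $z$ of rank at least $t$ lie on one side of $p(u_1)$ and on one side of $p(u_2)$. One of these edges is $g$, so all of them lie between $p(u_1)$ and $p(u_2)$.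

Since $t<s\le d-1$ and $z$ has rank at least $s$, property (R1) gives a child $z'$ of $z$ of rank $t$. The edge $p(z')$ is at $z$ and has rank $t$, so it lies between $p(u_1)$ and $p(u_2)$. But $z'$ has the color of $u$, and $z'\ne u$ because their ranks differ. The induction hypothesis for $z'$ says that the edges $p(u_1),p(u_2)$ at $u$, of rank $t$, lie on one side of $p(z')$. This is a contradiction.
\end{proof}

\section{Proof of Theorem~\ref{thm:main}}\label{sec:proof}

Call an edge incident with a vertex of $V$ a \emph{$V$-edge}. The $V$-edges of rank $d$ form the set $B=\{p(v):v\in V\}$. The other $V$-edges are the $p(u)$ with $u$ a child of a vertex of $V$, and they have ranks $0,\dots,d-1$. We show that the numbering sorts the $V$-edges by rank into few intervals, and then apply Lemma~\ref{lem:patterns}.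

\medskip\noindent\emph{Step 1: $V$-edges of rank less than $d$ lie outside the span of $B$.}
Let $p(u)$ be a $V$-edge of rank $i<d$. The vertex $u$ has depth $2$, so it has the color of $w$, and the edges of $B$ are edges at $w$ of rank $d\ge i$. By Lemma~\ref{lem:cut} they lie on one side of $p(u)$, so $p(u)>\max B$ or $p(u)<\min B$. For $0\le i<d$ let $J_i^+$ be the smallest interval of integers containing all $V$-edges of rank $i$ above $\max B$, and $J_i^-$ the smallest interval containing all those below $\min B$; either may be empty. Every $V$-edge of rank $i$ lies in $J_i^+$ or $J_i^-$, and these intervals are disjoint from $B$.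

\medskip\noindent\emph{Step 2: if $i<j<d$, then $J_i^+$ and $J_i^-$ contain no $V$-edge of rank $j$.}
The cut lemma does not compare edges at different vertices of $V$ directly. The link is supplied by a grandchild: the lower end of a $V$-edge of rank $j$ has a child of rank $i$, which has the color of $V$ and so cuts the edges at every vertex of $V$.

Suppose that a $V$-edge $p(y)$ of rank $j$ lies in $J_i^+$ or $J_i^-$. The endpoints of that interval are $V$-edges $p(u_1),p(u_2)$ of rank $i$, so $p(u_1)<p(y)<p(u_2)$; let $v_1,v_2\in V$ be the parents of $u_1,u_2$. By (R1) the vertex $y$ has a child $y'$ of rank $i$. The vertices $u_1,u_2,y$ have depth $2$, and $y\ne u_1,u_2$ by rank. The edges $p(y)$ and $p(y')$ at $y$ have rank at least $i$, so by Lemma~\ref{lem:cut} they lie on the same side of $p(u_1)$ and on the same side of $p(u_2)$. Hence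
\[
p(u_1)<p(y')<p(u_2).
\]
The vertex $y'$ has depth $3$ and rank $i$, so it has the color of $V$ and is not in $V$. By Lemma~\ref{lem:cut}, $p(y')$ does not separate two edges of rank at least $i$ at a vertex of $V$. If the interval is $J_i^+$, then $p(v_2)<p(u_1)<p(y')<p(u_2)$, and $p(y')$ separates the edges $p(v_2)$ and $p(u_2)$ at $v_2$. If the interval is $J_i^-$, then $p(u_1)<p(y')<p(u_2)<p(v_1)$, and $p(y')$ separates the edges $p(u_1)$ and $p(v_1)$ at $v_1$. Both cases are contradictions.

\medskip\noindent\emph{Step 3: at most $4d+1$ intervals, each of one rank.}
Step 2 does not forbid edges of low rank inside an interval of high rank, so the $J_i^\pm$ need not be disjoint. We therefore cut at all their endpoints. For each nonempty $J_i^\pm=\{\alpha,\dots,\beta\}$ mark the numbers $\alpha-1$ and $\beta$. Let $\tau_1<\dots<\tau_m$ be the marked numbers other than $0$ and $n$, so that $m\le 4d$, and let $I_1,\dots,I_{m+1}$ be the resulting intervals, as in Section~\ref{sec:odd}. Each $I_l$ is either contained in a given $J_i^\pm$ or disjoint from it.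

All $V$-edges in one interval $I_l$ have the same rank. Indeed, suppose that $I_l$ contains $V$-edges of ranks $i<j\le d$. The edge of rank $i$ lies in $J_i^+$ or $J_i^-$, which therefore contains $I_l$ and with it the edge of rank $j$. This contradicts Step 2 if $j<d$ and Step 1 if $j=d$. Let $r_l$ be the common rank of the $V$-edges in $I_l$, if there are any.

\medskip\noindent\emph{Step 4: counting patterns.}
The vertices of $V$ have the same color and, by (R3), odd degree in $T$. By Lemma~\ref{lem:patterns} they have at most $m+1\le 4d+1=25$ different patterns. Let $v=v_{\mathbf n}$ have pattern $(b_1,\dots,b_{m+1})$, and let $i<d$. The vertex $v$ has $n_i$ edges of rank $i$, and by Step 3 these are exactly its edges in the intervals $I_l$ with $r_l=i$. Hence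
\[
n_i\equiv\sum_{l:\ r_l=i}b_l\pmod 2 .
\]
The ranks $r_l$ do not depend on $v$, so the pattern of $v_{\mathbf n}$ determines $\mathbf n$ modulo $2$, and a vector in $\{1,2\}^d$ is determined by its residue modulo $2$. Thus the $32$ vertices of $V$ have $32$ different patterns. Since $32>25$, we have a contradiction, and $T$ has no friendly numbering. The case $T=H$ gives the first statement. \qed

\begin{remark}\label{rem:closed}
The value $d=6$ is the smallest with $2^{d-1}>4d+1$; for $d=5$ the two sides are $16$ and $21$. The proof counts all edges at a vertex in two places only: at a vertex of rank at most $d-1$ in Lemma~\ref{lem:cut}, and at the vertices of $V$ in Step~4. It never counts the edges at $w$, which is why $w$ may have further edges in $T$. The restriction at the other vertices cannot be dropped. For even $\Delta\geq 2$ and $D\geq 1$, take the rooted tree in which all vertices of depth less than $D$ have degree $\Delta$ and all vertices of depth $D$ are leaves. It is friendly by (K2), and it contains any given tree, in particular $H$, when $\Delta$ and $D$ are large. So a subtree of a friendly tree need not be friendly.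
\end{remark}

\section{Almost all trees are unfriendly}\label{sec:almost}

Theorem~\ref{thm:main} makes $H$ a local obstruction: a tree is unfriendly as soon as a copy of $H$ hangs off it by the root. We now prove the three statements of Corollary~\ref{cor:almost}.

\subsection*{All large sizes}
For $N\ge17868$, attach to $w$ a new path with $N-17868$ edges. The resulting tree has $N$ edges and satisfies the hypothesis of Theorem~\ref{thm:main}.

\subsection*{Labeled trees}
Let $h=|V(H)|$ and $n>2h$, and let $T$ be chosen uniformly among the trees on the vertex set $\{1,\dots,n\}$; by Cayley's formula there are $n^{n-2}$ of them. Call an $h$-element set $S$ of vertices \emph{pendant} if exactly one edge $e$ of $T$ joins $S$ to its complement and the subgraph induced on $S$, rooted at the end of $e$ in $S$, is isomorphic to $(H,w)$. Let $Y$ be the number of pendant sets. If $Y>0$, then $T$ is unfriendly by Theorem~\ref{thm:main}, so it suffices to show that $\Pr(Y=0)\to0$. We use the second moment method, with $h$ fixed and $n\to\infty$.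

Let $\gamma\ge1$ be the number of rooted trees on a given $h$-element set that are isomorphic to $(H,w)$. A tree in which a given $S$ is pendant is specified by the rooted tree on $S$, a tree on the other $n-h$ vertices, and the vertex to which the root is joined. Hence
\[
\mathbb E\,Y=\binom nh\,\gamma\,\frac{(n-h)^{n-h-2}\,(n-h)}{n^{n-2}}
=\binom nh\,\gamma\,n^{1-h}\Bigl(1-\frac hn\Bigr)^{n-h-1}\sim\lambda n,
\qquad \lambda=\frac{\gamma\,e^{-h}}{h!},
\]
because $\binom nh\sim n^h/h!$ and $(1-h/n)^{n-h-1}\to e^{-h}$.

Now let $S\ne S'$ be pendant sets of the same tree, with edges $e$ and $e'$; thus $S$ is a component of $T-e$ and $S'$ is a component of $T-e'$. If $e=e'$, then $S'$ is the complement of $S$ and $n=2h$, which is excluded. If $e'$ has both ends in $S$, then one component of $T-e'$ is a proper subset of $S$ and the other contains the $n-h>h$ vertices outside $S$, so neither has $h$ vertices. Hence $e'$ has both ends outside $S$. Then $S$ lies in one component of $T-e'$, and this is not $S'$, since $|S|=|S'|$ and $S\neq S'$. So $S$ and $S'$ are disjoint. The outer end of $e'$ is not in $S$, and by symmetry the outer end of $e$ is not in $S'$. A tree in which given disjoint sets $S,S'$ are both pendant is therefore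 specified by two rooted trees, a tree on the remaining $n-2h$ vertices, and two points of attachment among these vertices. Counting ordered pairs $(S,S')$,
\[
\mathbb E\,Y(Y-1)=\binom nh\binom{n-h}h\gamma^2\,\frac{(n-2h)^{n-2h-2}\,(n-2h)^2}{n^{n-2}}
=\binom nh\binom{n-h}h\gamma^2\,n^{2-2h}\Bigl(1-\frac{2h}n\Bigr)^{n-2h}\sim\lambda^2n^2 .
\]
Therefore $\operatorname{Var}Y=\mathbb E\,Y(Y-1)+\mathbb E\,Y-(\mathbb E\,Y)^2=o(n^2)$, and Chebyshev's inequality gives
\[
\Pr(Y=0)\le\Pr\bigl(|Y-\mathbb E\,Y|\ge\mathbb E\,Y\bigr)\le\frac{\operatorname{Var}Y}{(\mathbb E\,Y)^2}\longrightarrow0 .
\]

\subsection*{Unlabeled trees}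
Schwenk's theorem \cite{Schwenk} states that for every fixed rooted tree $L$, the proportion of unlabeled trees on $n$ vertices that are obtained from $L$ and some rooted tree by identifying the two roots tends to $1$ as $n\to\infty$. Take $L=(H,w)$. A tree obtained in this way contains $H$, and only $w$ can have edges outside $H$, so it is unfriendly by Theorem~\ref{thm:main}. This completes the proof of Corollary~\ref{cor:almost}. \qed

\begin{thebibliography}{9}

\bibitem{Kolodzey}
Daria Kolodzey, \emph{On friendliness between trees}, arXiv:1509.00370 (2015).

\bibitem{Schwenk}
A. J. Schwenk, \emph{Almost all trees are cospectral}, in: New Directions in the Theory of Graphs, Academic Press, 1973.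

\end{thebibliography}
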